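\title{Conformally maximal first Steklov eigenvalues of long annuli}

\begin{abstract}
Let $\mathcal C_T$ be the conformal class of the flat cylinder $[0,T]\times\mathbb S^1$, and let $T_1$ be the value of $T$ that corresponds to the critical catenoid. We prove that for every $T\ge T_1$ the supremum of the first normalized Steklov eigenvalue over $\mathcal C_T$ equals $2\pi T/(T\coth T-1)$. This is twice the energy of the rotationally symmetric free boundary harmonic map of Karpukhin and M\'etras, and it confirms a conjecture from their paper. We also list all maximal boundary measures; they are rotationally symmetric. For $T<\ln 3$, in contrast, no maximal pair can be rotationally symmetric. The proof is a Hersch-type balancing argument in which every test map is replaced by the harmonic extension of its boundary values; the resulting energy is computed exactly and bounded sharply over the whole M\"obius family.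
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a compact connected surface with non-empty boundary, $g$ a Riemannian metric on $\Sigma$, and $\rho\in C^\infty_{>0}(\partial\Sigma)$ a positive density. The Steklov eigenvalues with density,
\[
0=\sigma_0(\Sigma,g,\rho)<\sigma_1(\Sigma,g,\rho)\le\sigma_2(\Sigma,g,\rho)\le\dots\nearrow\infty,
\]
counted with multiplicity, are the numbers $\sigma$ for which
\[
\Delta_g u=0\ \text{ in }\Sigma,\qquad \partial_{\nu_g}u=\sigma\rho u\ \text{ on }\partial\Sigma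
\]
has a non-trivial solution; here $\nu_g$ is the outward unit normal. With the boundary measure $\mu=\rho\,ds_g$, the first non-zero eigenvalue is
\begin{equation}\label{eq:rayleigh}
\sigma_1=\min\Big\{\frac{\int_\Sigma|\nabla v|_g^2\,dv_g}{\int_{\partial\Sigma}v^2\,d\mu}\ :\ v\in H^1(\Sigma),\ v\ne0\text{ in }L^2(\mu),\ \int_{\partial\Sigma}v\,d\mu=0\Big\}.
\end{equation}
It measures how much Dirichlet energy a function must spend in order to oscillate on the boundary. Multiplying $\rho$ by a constant divides $\sigma_k$ by the same constant, so one studies the normalized eigenvalues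
\[
\bar\sigma_k(\Sigma,g,\rho)=\sigma_k(\Sigma,g,\rho)\int_{\partial\Sigma}\rho\,ds_g,\qquad \bar\sigma_k(\Sigma,g)=\bar\sigma_k(\Sigma,g,1).
\]
On the unit disc $\mathbb D$ the eigenfunctions are $r^n\cos n\theta$ and $r^n\sin n\theta$ with eigenvalue $n$, so $\sigma_1(\mathbb D)=1$ and $\bar\sigma_1(\mathbb D)=2\pi$.

On a surface, harmonicity and the Dirichlet integral do not change when $g$ is replaced by $e^{2\omega}g$, while $ds_g$ is multiplied by $e^{\omega}$. Hence $\bar\sigma_k(\Sigma,e^{2\omega}g,\rho)=\bar\sigma_k(\Sigma,g,e^{\omega}\rho)$: the normalized eigenvalues depend only on the conformal class of $g$ and on the measure $\rho\,ds_g$. Every positive function on $\partial\Sigma$ is the restriction of some $e^{\omega}$, so for a conformal class $\mathcal C$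
\[
\sup_{g\in\mathcal C}\bar\sigma_k(\Sigma,g)=\sup_{g\in\mathcal C,\ \rho\in C^\infty_{>0}(\partial\Sigma)}\bar\sigma_k(\Sigma,g,\rho).
\]
A pair $(g,\rho)$ with $g\in\mathcal C$ is called \emph{$\bar\sigma_1$-conformally maximal}, or briefly \emph{maximal}, if it attains this supremum for $k=1$. The problem is thus to distribute a unit mass along the boundary so as to make $\sigma_1$ as large as possible.

Upper bounds come from vector-valued test functions. If $v=(v_1,\dots,v_d)$ has $|v|=1$ on $\partial\Sigma$ and each $v_i$ has $\mu$-mean zero, then summing \eqref{eq:rayleigh} over $i$ gives $\bar\sigma_1\le\int_\Sigma|\nabla v|^2$, and equality requires the components to be first eigenfunctions. This leads to the following notion. A map $\hat\Psi\colon(\Sigma,g)\to\mathbb B^d$ into the closed unit ball is a \emph{free boundary harmonic map} if it is harmonic, $\hat\Psi(\partial\Sigma)\subset\mathbb S^{d-1}$, and on $\partial\Sigma$ the normal derivative $\partial_{\nu_g}\hat\Psi$ is a positive multiple of $\hat\Psi$. These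 conditions, and the energy $E(\hat\Psi)=\frac12\int_\Sigma|d\hat\Psi|_g^2\,dv_g$, depend only on the conformal class of $g$. Put $g_{\hat\Psi}=\frac12|d\hat\Psi|_g^2\,g$, a metric conformal to $g$ where $d\hat\Psi\ne0$, and $\rho_{\hat\Psi}=|\partial_{\nu}\hat\Psi|$ with $\nu$ the unit normal of $g_{\hat\Psi}$. The components of $\hat\Psi$ are eigenfunctions with eigenvalue $1$ for the pair $(g_{\hat\Psi},\rho_{\hat\Psi})$, and $\hat\Psi$ has \emph{spectral index $1$} if $\sigma_1(\Sigma,g_{\hat\Psi},\rho_{\hat\Psi})=1$. Normals and length elements scale inversely under a conformal change, so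
\begin{equation}\label{eq:bdrymeasure}
\rho_{\hat\Psi}\,ds_{g_{\hat\Psi}}=|\partial_{\nu_g}\hat\Psi|\,ds_g .
\end{equation}

We consider the annulus $\mathbb A$ in the model $\mathbb A_T=[0,T]\times\mathbb S^1$, where $\mathbb S^1=\mathbb R/2\pi\mathbb Z$, with coordinates $(t,\theta)$; let $\mathcal C_T$ be the conformal class of the flat metric $dt^2+d\theta^2$. A pair $(g,\rho)$ is \emph{rotationally symmetric} if it is invariant under the rotations $\theta\mapsto\theta+c$. Let $t_1\approx1.2$ be the unique positive solution of $t=\coth t$, and let $T_1=2t_1$; this value of $T$ corresponds to the critical catenoid. For each $T\ge T_1$, Karpukhin and M\'etras \cite{KM} construct a rotationally symmetric free boundary harmonic map of spectral index $1$,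
\[
\hat\Psi_T\colon\mathbb A_T\to\mathbb B^3,\qquad \hat\Psi_T(t,\theta)=(a(t)\cos\theta,\,a(t)\sin\theta,\,b(t)),
\]
whose image is a piece of a stretched catenoid. The map $\hat\Psi_{T_1}$ is the immersion of the critical catenoid, the pair $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$ is rotationally symmetric, and $\bar\sigma_1(\mathbb A_T,g_{\hat\Psi_T},\rho_{\hat\Psi_T})=2E(\hat\Psi_T)>2\pi$ with $2E(\hat\Psi_T)\to2\pi$ as $T\to\infty$. The conjecture posed in \cite{KM} is that for every $T\ge T_1$
\[
\sup_{g\in\mathcal C_T}\bar\sigma_1(\mathbb A,g)=2E(\hat\Psi_T),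
\]
so that in these conformal classes maximal pairs can be chosen rotationally symmetric. We prove this. Throughout,
\[
\ell=\frac T2,\qquad \vartheta=\tanh\ell,\qquad G_*=G_*(T)=\frac1{\coth T-1/T}=\frac{T}{T\coth T-1}.
\]

\begin{theorem}\label{thm:A}
For every $T\ge T_1$,
\[
\sup_{g\in\mathcal C_T}\bar\sigma_1(\mathbb A,g)=2E(\hat\Psi_T)=2\pi G_*(T),
\]
and the supremum is attained by the rotationally symmetric pair $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $T\ge T_1$ and $g\in\mathcal C_T$. The pair $(g,\rho)$ is $\bar\sigma_1$-conformally maximal if and only if, up to a constant factor, $\rho\,ds_g$ equals $z_1\,d\theta$ on one boundary circle and $z_2\,d\theta$ on the other, where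
\[
z_{1,2}=\tfrac12\Big(G_*\pm\sqrt{G_*^2-4G_*/T}\Big).
\]
If $T=T_1$, then $z_1=z_2$ and the maximal measure is unique up to scale. If $T>T_1$, then $z_1\ne z_2$ and there are exactly two, exchanged by $t\mapsto T-t$. Moreover, $T\mapsto\sup_{\mathcal C_T}\bar\sigma_1$ is strictly decreasing on $[T_1,\infty)$.
\end{theorem}

The next statement shows that some lower bound on $T$ is needed.

\begin{proposition}\label{prop:C}
\begin{enumerate}
\item[(i)] For $T<T_1$ there is no free boundary harmonic map on $\mathbb A_T$ of the form $(a(t)\cos\theta,a(t)\sin\theta,b(t))$ with $a\not\equiv0$ and $b$ non-constant.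
\item[(ii)] For $T\le T_1$ the supremum of $\bar\sigma_1$ over rotationally symmetric pairs is $4\pi\tanh(T/2)$.
\item[(iii)] For every $T>0$, $\sup_{\mathcal C_T}\bar\sigma_1\ge2\pi$; hence for $T<\ln3$ no maximal pair can be rotationally symmetric.
\end{enumerate}
\end{proposition}

We do not settle what happens for $\ln3\le T<T_1$.

Section~\ref{sec:rot} solves the problem among rotationally symmetric densities by separation of variables; this explains the numbers $T_1$, $G_*$, $z_1$, $z_2$ and gives the lower bound in Theorem~\ref{thm:A}. For the upper bound we embed $\mathbb A_T$ conformally in $\mathbb S^2$ and compose with M\"obius transformations, which we parametrize by a point $P$ of hyperbolic $3$-space. For a given measure $\mu$ some $P$ makes all three components $\mu$-mean zero (Section~\ref{sec:test}), but we have no control over this $P$. So we need a bound on the energy that holds for every $P$ and is sharp. The sphere-valued maps themselves have too much energy; the harmonic extensions of their boundary values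 have the right amount. When $P$ respects the rotational symmetry, their energy is a quadratic polynomial in one variable with maximum $2\pi G_*$ (Section~\ref{sec:coaxial}). For all other $P$ we compute the energy as a series (Section~\ref{sec:formula}) and bound it by a convex combination of $2\pi G_*$ and a strictly smaller number (Section~\ref{sec:estimates}). Sections~\ref{sec:proofs} and~\ref{sec:short} contain the remaining proofs.

\section{Two facts on the flat cylinder}\label{sec:prelim}

By conformal invariance we work from now on with the flat metric on $\mathbb A_T$ and a measure $\mu=\rho\,d\theta$ on the boundary, and we write $\sigma_1(\mu)$ and $\bar\sigma_1(\mu)=\sigma_1(\mu)\,\mu(\partial\mathbb A_T)$. The boundary circles are $\Gamma_+=\{T\}\times\mathbb S^1$ and $\Gamma_-=\{0\}\times\mathbb S^1$, with outward normal $\nu=\pm\partial_t$; subscripts $\pm$ always refer to $\Gamma_\pm$.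

\begin{lemma}\label{lem:equality}
Let $v\in C^\infty(\mathbb A_T)$ be harmonic with $\int v\,d\mu=0$ and $\int|\nabla v|^2=\sigma_1(\mu)\int v^2\,d\mu$. Then $\partial_\nu v=\sigma_1(\mu)\rho v$ on $\partial\mathbb A_T$.
\end{lemma}

\begin{proof}
By \eqref{eq:rayleigh} the form $B(v,\varphi)=\int\nabla v\cdot\nabla\varphi-\sigma_1\int v\varphi\,d\mu$ is non-negative on functions of $\mu$-mean zero, and $B(v,v)=0$. So $B(v,\varphi)=0$ for every smooth $\varphi$ of $\mu$-mean zero. It also vanishes for constant $\varphi$, because $\int v\,d\mu=0$. Green's formula gives $\int_{\partial\mathbb A_T}(\partial_\nu v-\sigma_1\rho v)\varphi\,d\theta=0$ for all smooth $\varphi$.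
\end{proof}

\begin{lemma}\label{lem:modes}
For $n\ge1$, the harmonic function with boundary values $A\cos n\theta$ on $\Gamma_+$ and $B\cos n\theta$ on $\Gamma_-$ has Dirichlet integral
\[
\pi n\Big[\coth(nT)\,(A^2+B^2)-\frac{2AB}{\sinh nT}\Big],
\]
and the same holds with $\sin n\theta$ in place of $\cos n\theta$. For $n=0$ the Dirichlet integral is $2\pi(A-B)^2/T$. The Dirichlet integral of the harmonic extension of smooth boundary data is the sum of these contributions over all Fourier modes.
\end{lemma}

\begin{proof}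
For $n\ge1$ the extension is $\varphi(t)\cos n\theta$ with $\varphi=(A\sinh nt+B\sinh n(T-t))/\sinh nT$. By Green's formula its Dirichlet integral is
\[
\pi\big[\varphi\varphi'\big]_0^T=\frac{\pi n}{\sinh nT}\big[A(A\cosh nT-B)-B(A-B\cosh nT)\big].
\]
For $n=0$ the extension is affine in $t$ with slope $(A-B)/T$. Different modes are orthogonal for the Dirichlet form, because their gradients are orthogonal in $L^2$ on each circle $t=\mathrm{const}$.
\end{proof}

\section{Rotationally symmetric densities}\label{sec:rot}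

If $(g,\rho)$ is rotationally symmetric and $g\in\mathcal C_T$, then $\rho\,ds_g=\rho_\pm\,d\theta$ on $\Gamma_\pm$ with constants $\rho_\pm>0$. Put $S=\rho_++\rho_-$ and $\Pi=\rho_+\rho_-$. We say that $\sigma$ is an \emph{eigenvalue of mode $n$} if there is $\varphi\not\equiv0$ on $[0,T]$ with
\[
\varphi''=n^2\varphi,\qquad \varphi'(T)=\sigma\rho_+\varphi(T),\qquad -\varphi'(0)=\sigma\rho_-\varphi(0).
\]
Since $\rho$ is constant on each circle, the Fourier coefficients in $\theta$ of a Steklov eigenfunction solve these problems; conversely $\varphi(t)\cos n\theta$ is a Steklov eigenfunction. So the Steklov eigenvalues are the eigenvalues of the modes $n=0,1,2,\dots$.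

\begin{lemma}\label{lem:spectrum}
\begin{enumerate}
\item[(a)] The eigenvalues of mode $0$ are $0$, with constant $\varphi$, and $\sigma^{(0)}=S/(T\Pi)$. The eigenvalues of mode $n\ge1$ are the roots of $\Pi\sigma^2-nS\coth(nT)\,\sigma+n^2=0$.
\item[(b)] $\sigma_1=\min\{\sigma^{(0)},\sigma^{(1)}\}$, where $\sigma^{(1)}=2\big/\big(S\coth T+\sqrt{S^2\coth^2T-4\Pi}\big)$.
\item[(c)] If $1$ is an eigenvalue of mode $0$ and of mode $1$, then $S=G_*$ and $\Pi=G_*/T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In mode $0$ let $\varphi'\equiv k$. If $\sigma=0$, then $k=0$. If $\sigma\ne0$, then $\varphi(T)=k/(\sigma\rho_+)$ and $\varphi(0)=-k/(\sigma\rho_-)$, so $k\neq0$, and $\varphi(T)-\varphi(0)=kT$ holds exactly when $\sigma T=1/\rho_++1/\rho_-$. In mode $n\ge1$ we have $\varphi(0)\ne0$, since otherwise $\varphi'(0)=0$ as well; so $\varphi$ is a multiple of $\cosh nt-(\sigma\rho_-/n)\sinh nt$. The condition at $t=T$ reads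
\[
n\sinh nT-\sigma\rho_-\cosh nT=\sigma\rho_+\big(\cosh nT-(\sigma\rho_-/n)\sinh nT\big),
\]
and multiplying by $n/\sinh nT$ gives the quadratic equation.

(b) The discriminant is positive because $S^2\ge4\Pi$, and the smaller root in mode $n$ is $2n\big/\big(S\coth nT+\sqrt{S^2\coth^2nT-4\Pi}\big)>0$. It increases with $n$, since $\coth nT$ decreases.

(c) By (a), $S=T\Pi$ and $\Pi-S\coth T+1=0$. Hence $\Pi(T\coth T-1)=1$.
\end{proof}

In case (c), $\rho_+$ and $\rho_-$ are the two roots of $z^2-G_*z+G_*/T$. The discriminant $G_*^2-4G_*/T=\frac{G_*}{T}(TG_*-4)$ has the sign of $T^2-4(T\coth T-1)$, and $\coth T=\frac{1+\vartheta^2}{2\vartheta}$ gives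
\begin{equation}\label{eq:disc}
T^2-4T\coth T+4=T^2-2T\vartheta-\frac{2T}\vartheta+4=(T-2\vartheta)\Big(T-\frac2\vartheta\Big).
\end{equation}
The first factor is positive because $\tanh\ell<\ell$. The second has the sign of $\ell\tanh\ell-1$, and $t\tanh t$ is increasing with $t_1\tanh t_1=1$. Therefore the roots $z_1,z_2$ are real and distinct for $T>T_1$, equal for $T=T_1$, and not real for $T<T_1$.

\begin{proposition}\label{prop:rot}
The maximum of $\bar\sigma_1$ over rotationally symmetric pairs is $4\pi\vartheta$ if $T\le T_1$ and $2\pi G_*$ if $T\ge T_1$. For $T\ge T_1$ the densities with $\{\rho_+,\rho_-\}=\{z_1,z_2\}$ have $\sigma_1=1$ and $\bar\sigma_1=2\pi G_*$.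
\end{proposition}

\begin{proof}
Let $\gamma=4\Pi/S^2$. It equals $1$ when $\rho_+=\rho_-$, and it takes all values in $(0,1]$. Multiplying Lemma~\ref{lem:spectrum}(b) by the total mass $2\pi S$ gives $\bar\sigma_1=\min\{\phi_0(\gamma),\phi_1(\gamma)\}$ with
\[
\phi_0(\gamma)=\frac{8\pi}{T\gamma},\qquad \phi_1(\gamma)=\frac{4\pi}{\coth T+\sqrt{\coth^2T-\gamma}} .
\]
On $(0,1]$ the function $\phi_0$ decreases from $+\infty$ to $4\pi/\ell$, while $\phi_1$ increases from $2\pi\tanh T$ to $4\pi\sinh T/(\cosh T+1)=4\pi\vartheta$.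

If $T\le T_1$, then $\vartheta\le1/\ell$. So $\bar\sigma_1\le\phi_1(\gamma)\le4\pi\vartheta$, with equality at $\gamma=1$.

If $T\ge T_1$, then $\phi_0(1)\le\phi_1(1)$, so $\phi_0=\phi_1$ at exactly one $\gamma_*\in(0,1]$, and the minimum of the two functions is largest there. Take $\rho_\pm$ with $\gamma=\gamma_*$, scaled so that $\sigma_1=\sigma^{(0)}=\sigma^{(1)}=1$. Lemma~\ref{lem:spectrum}(c) gives $\{\rho_+,\rho_-\}=\{z_1,z_2\}$ and $\bar\sigma_1=2\pi S=2\pi G_*$. Exchanging $\rho_+$ and $\rho_-$ does not change $S$ and $\Pi$.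
\end{proof}

The proof describes a competition. A long cylinder has a cheap test function, affine in $t$, which separates the two circles. Moving mass from one circle to the other makes this function more expensive and makes the mode $\cos\theta$ cheaper. For $T\le T_1$ the mode $\cos\theta$ is the lower one already for equal densities, so nothing is gained. For $T>T_1$ one moves mass until the two eigenvalues meet. The eigenfunctions $a(t)\cos\theta$, $a(t)\sin\theta$, $b(t)$ then share one eigenvalue, which is the situation of the map $\hat\Psi_T$. The value $2\pi G_*$ equals $4\pi/t_1$ at $T=T_1$ by \eqref{eq:disc}; it exceeds $2\pi$, because $\coth T-1=2/(e^{2T}-1)<1/T$; and it tends to the value $2\pi$ of the disc as $T\to\infty$.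

\begin{lemma}\label{lem:multipliers}
Let $\Psi=(a(t)\cos\theta,a(t)\sin\theta,b(t))$ be harmonic on $\mathbb A_T$ with $a\not\equiv0$ and $b$ non-constant. Suppose that $|\Psi|=1$ and $\partial_\nu\Psi=z\Psi$ on $\partial\mathbb A_T$ for a positive function $z$. Then $z$ is a constant $z_\pm$ on $\Gamma_\pm$, the numbers $z_+,z_-$ are the two roots of $z^2-G_*z+G_*/T$, and $2E(\Psi)=2\pi G_*$.
\end{lemma}

\begin{proof}
Harmonicity means $a''=a$ and $b''=0$. Since $|\Psi|=1$ on the boundary, $z=\Psi\cdot\partial_\nu\Psi=\pm(aa'+bb')$ does not depend on $\theta$. For the density $z_\pm$ the functions $b$ and $a$ show that $1$ is an eigenvalue of mode $0$ and of mode $1$, so Lemma~\ref{lem:spectrum}(c) applies. Green's formula gives $2E(\Psi)=\int_{\partial\mathbb A_T}\Psi\cdot\partial_\nu\Psi\,d\theta=2\pi(z_++z_-)=2\pi G_*$.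
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}(i) and (ii)]
A map as in (i) satisfies the hypotheses of Lemma~\ref{lem:multipliers}, so $z^2-G_*z+G_*/T$ would have real roots. By \eqref{eq:disc} it has none for $T<T_1$. Part (ii) is contained in Proposition~\ref{prop:rot}.
\end{proof}

For $T\ge T_1$ the image of $\hat\Psi_T$ is a piece of a stretched catenoid, so $a\not\equiv0$ and $b$ is non-constant. By Lemma~\ref{lem:multipliers} and \eqref{eq:bdrymeasure}, the boundary measure of $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$ is $z_1\,d\theta$ on one circle and $z_2\,d\theta$ on the other, and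
\begin{equation}\label{eq:lower}
\bar\sigma_1(\mathbb A_T,g_{\hat\Psi_T},\rho_{\hat\Psi_T})=2E(\hat\Psi_T)=2\pi G_* .
\end{equation}
The first equality is the result of \cite{KM} recalled above; it also follows from Proposition~\ref{prop:rot}. It remains to show that no measure, symmetric or not, does better.

\section{Balanced test maps}\label{sec:test}

The map $\xi(t,\theta)=(\tanh t,\operatorname{sech}t\cos\theta,\operatorname{sech}t\sin\theta)$ is injective from $\mathbb R\times\mathbb S^1$ to $\mathbb S^2$. It is conformal: $\partial_t\xi$ and $\partial_\theta\xi$ are orthogonal of length $\operatorname{sech}t$. Its components need not have $\mu$-mean zero, so we move it by conformal transformations of the sphere. These become linear on the light cone, and this makes all formulas explicit.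

On $\mathbb R^{1,3}$ let $\langle x,y\rangle=x_0y_0-x_1y_1-x_2y_2-x_3y_3$, let $H^3=\{P:\langle P,P\rangle=1,\ P_0>0\}$, and put
\[
X(t,\theta)=\cosh t\,(1,\xi(t,\theta))=(\cosh t,\sinh t,\cos\theta,\sin\theta),\qquad\langle X,X\rangle=0 .
\]
Every $P\in H^3$ can be written $P=(\cosh s,\sinh s\,\zeta)$ with $s\ge0$ and $\zeta\in\mathbb S^2$, and for $\xi\in\mathbb S^2$
\begin{equation}\label{eq:positive}
\langle P,(1,\xi)\rangle=\cosh s-\sinh s\,\zeta\cdot\xi=\tfrac12e^{s}(1-\zeta\cdot\xi)+\tfrac12e^{-s}(1+\zeta\cdot\xi)\ge e^{-s}.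
\end{equation}
In particular $\langle P,X\rangle>0$. The form is negative definite on $P^\perp$. Choose a frame $e_1,e_2,e_3$ of $P^\perp$ with $\langle e_i,e_j\rangle=-\delta_{ij}$ and define $u=(u_1,u_2,u_3)$ by
\[
\frac{X}{\langle P,X\rangle}=P+\sum_{i=1}^3u_ie_i,\qquad\text{that is,}\qquad u_i=-\frac{\langle e_i,X\rangle}{\langle P,X\rangle}.
\]
Since $X$ is a null vector, $0=1-|u|^2$, so $u$ maps $\mathbb A_T$ to $\mathbb S^2$. For $P=(1,0,0,0)$ and the standard frame, $u=\xi$.

\begin{lemma}[Balancing]\label{lem:balance}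
For every $\mu=\rho\,d\theta$ with $\rho\in C^\infty_{>0}(\partial\mathbb A_T)$ there is $P\in H^3$ such that $\int_{\partial\mathbb A_T}u_i\,d\mu=0$ for $i=1,2,3$.
\end{lemma}

\begin{proof}
The three conditions say that $P$ is a critical point of a function on $H^3$, and we show that this function has a minimum. Let $\tilde\mu$ be the push-forward of $\mu/\mu(\partial\mathbb A_T)$ under $\xi$. It is a probability measure on $\mathbb S^2$ without atoms, because $\xi$ is injective and $\mu$ has no atoms. Let
\[
F(P)=\int_{\mathbb S^2}\log\langle P,(1,\xi)\rangle\,d\tilde\mu(\xi),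
\]
a smooth function on $H^3$ by \eqref{eq:positive}.

There is $\varepsilon\in(0,1)$ such that every cap $U_{\zeta,\varepsilon}=\{\xi:1-\zeta\cdot\xi<\varepsilon\}$ has $\tilde\mu$-measure at most $\frac14$. Otherwise there are $\varepsilon_j\to0$ and $\zeta_j\to\zeta$ with $\tilde\mu(U_{\zeta_j,\varepsilon_j})>\frac14$; every neighborhood of $\zeta$ contains these caps for large $j$, so $\tilde\mu(\{\zeta\})\ge\frac14$, a contradiction. By \eqref{eq:positive} the integrand of $F$ is at least $-s$ on the cap $U_{\zeta,\varepsilon}$ and at least $s+\log\frac\varepsilon2$ outside it. With $\delta=\tilde\mu(U_{\zeta,\varepsilon})\le\frac14$,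
\[
F(P)\ge(1-\delta)\big(s+\log\tfrac\varepsilon2\big)-\delta s\ge\tfrac12s+\log\tfrac\varepsilon2 .
\]
So $F\to\infty$ as $s\to\infty$, and $F$ attains its minimum at some $P$. The curve $\cosh\tau\,P+\sinh\tau\,e_i$ lies in $H^3$, and the derivative of $F$ along it at $\tau=0$ is $\int\langle e_i,(1,\xi)\rangle/\langle P,(1,\xi)\rangle\,d\tilde\mu=0$. The integrand is unchanged when $(1,\xi)$ is replaced by its multiple $X$, so it equals $-u_i$.
\end{proof}

Only the boundary values of a test function enter the denominator and the constraint in \eqref{eq:rayleigh}, and among functions with given boundary values the harmonic one has the least energy. So let $\hat u$ be the harmonic extension of $u|_{\partial\mathbb A_T}$, and define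
\[
G(P)=\frac1{2\pi}\int_{\mathbb A_T}|\nabla\hat u|^2 .
\]
A change of frame multiplies $u$ by an orthogonal matrix, so $G$ depends only on $P$; it does not depend on $\mu$. If $P$ is balanced for $\mu$, we sum the inequalities $\sigma_1\int u_i^2\,d\mu\le\int|\nabla\hat u_i|^2$ and use $|u|=1$:
\begin{equation}\label{eq:upper}
\bar\sigma_1(\mu)\le2\pi G(P).
\end{equation}

A rotation $\theta\mapsto\theta+c$ is an isometry of $\mathbb A_T$ and acts on $X$ by a rotation of the $x_2x_3$-plane, so $G$ is invariant under these rotations of $P$. After such a rotation $P_3=0$ and $P_2=\sinh C$ with $C\ge0$; then $P_0^2-P_1^2=\cosh^2C$, and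
\[
P=(\cosh C\cosh s_0,\ \cosh C\sinh s_0,\ \sinh C,\ 0)
\]
for some $s_0\in\mathbb R$. The number $C$ is determined by $\sinh^2C=P_2^2+P_3^2$, and $C=0$ exactly when $P$ is fixed by the rotations.

\begin{proposition}\label{prop:key}
Let $T\ge T_1$. Then $G(P)\le G_*$ for all $P\in H^3$, and equality holds only if $C=0$.
\end{proposition}

The proof occupies Sections~\ref{sec:coaxial}--\ref{sec:estimates}. We use the frame
\[
e_1=(\sinh s_0,\cosh s_0,0,0),\quad e_2=(\sinh C\cosh s_0,\sinh C\sinh s_0,\cosh C,0),\quad e_3=(0,0,0,1),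
\]
in which the addition formulas give
\begin{equation}\label{eq:u}
\begin{gathered}
u=\big(\sinh(t-s_0),\ \cosh C\cos\theta-\sinh C\cosh(t-s_0),\ \sin\theta\big)f,\\
f=\frac1{\langle P,X\rangle}=\frac1{\cosh C\cosh(t-s_0)-\sinh C\cos\theta}.
\end{gathered}
\end{equation}
Put $p=T-s_0$ and $q=s_0$. Then $p+q=T$, and $t-s_0$ equals $p$ on $\Gamma_+$ and $-q$ on $\Gamma_-$. One of $p,q$ may be negative.

\section{The coaxial case $C=0$}\label{sec:coaxial}

For $C=0$ formula \eqref{eq:u} becomes $u(t,\theta)=\xi(t-s_0,\theta)$. The image is the zone of the sphere between the parallel circles $u_1=-\tanh q$ and $u_1=\tanh p$, and its height is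
\[
x=\tanh p+\tanh q=\sinh T\operatorname{sech}p\operatorname{sech}q>0 .
\]

\begin{lemma}\label{lem:coaxial}
If $C=0$, then $G(P)=2x-x^2/G_*\le G_*$, with equality if and only if $x=G_*$.
\end{lemma}

\begin{proof}
The component $u_1$ has only the mode $n=0$, with $A-B=x$. The components $u_2,u_3$ have only the mode $n=1$, with $A=\operatorname{sech}p$ and $B=\operatorname{sech}q$. By Lemma~\ref{lem:modes},
\[
G=\coth T(\operatorname{sech}^2p+\operatorname{sech}^2q)-\frac{2\operatorname{sech}p\operatorname{sech}q}{\sinh T}+\frac{x^2}T .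
\]
Dividing $\cosh T=\cosh p\cosh q+\sinh p\sinh q$ by $\cosh p\cosh q$ gives $\tanh p\tanh q=\cosh T\operatorname{sech}p\operatorname{sech}q-1$. Hence
\[
x^2=\tanh^2p+\tanh^2q+2\tanh p\tanh q=-(\operatorname{sech}^2p+\operatorname{sech}^2q)+2\cosh T\operatorname{sech}p\operatorname{sech}q .
\]
We solve for $\operatorname{sech}^2p+\operatorname{sech}^2q$ and substitute:
\[
G=2\operatorname{sech}p\operatorname{sech}q\,\frac{\cosh^2T-1}{\sinh T}-x^2\Big(\coth T-\frac1T\Big)=2x-\frac{x^2}{G_*}.
\]
Finally $G_*-G=(x-G_*)^2/G_*$.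
\end{proof}

This computation shows what the harmonic extension gains. The map $u$ itself has $|\nabla u|^2=2\operatorname{sech}^2(t-s_0)$, so $\frac1{2\pi}\int|\nabla u|^2=2x$. For $p=q$ this is $4\vartheta$, which tends to $4$ as $T\to\infty$ while $G_*$ tends to $1$. The extension subtracts $x^2/G_*$, which is exactly what the theorem needs.

It also shows the role of $T_1$ once more. Since $\cosh p\cosh q=\frac12(\cosh T+\cosh(p-q))$ takes all values in $[\cosh^2\ell,\infty)$, the height $x$ ranges over $(0,2\vartheta]$. The inequality $G_*\le2\vartheta$ reads $T\le T(1+\vartheta^2)-2\vartheta$, that is, $\ell\tanh\ell\ge1$. So the value $x=G_*$ is attained if and only if $T\ge T_1$.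

\section{An exact formula for $C>0$}\label{sec:formula}

Let $C>0$ and $h=\sinh C$. Now all Fourier modes are present. On each boundary circle $f$ is a multiple of the Poisson kernel, so the coefficients are geometric and the energy can still be written down. Put
\[
N_+^2=\cosh^2p+h^2\sinh^2p=1+\cosh^2C\sinh^2p,\qquad N_-^2=\cosh^2q+h^2\sinh^2q=1+\cosh^2C\sinh^2q,
\]
with $N_\pm\ge1$, and let $R_\pm=1/N_\pm\le1$ and $m=R_+R_-$. Define $\tau_\pm>0$ by $\sinh\tau_\pm=N_\pm/h$ and put $r_\pm=e^{-\tau_\pm}\in(0,1)$. Since $N_+^2+h^2=\cosh^2C\cosh^2p$ and $N_-^2+h^2=\cosh^2C\cosh^2q$,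
\begin{equation}\label{eq:tau}
\cosh\tau_+=\coth C\cosh p,\qquad\cosh\tau_-=\coth C\cosh q,\qquad R_\pm=\frac1{h\sinh\tau_\pm}.
\end{equation}
We also need the unit vectors
\[
w_+=R_+(h\sinh p,\ \cosh p),\qquad w_-=R_-(-h\sinh q,\ \cosh q)
\]
in $\mathbb R^2$ and their inner product
\[
\kappa=w_+\cdot w_-=m(\cosh p\cosh q-h^2\sinh p\sinh q).
\]

\begin{lemma}\label{lem:exact}
For $C>0$,
\begin{equation}\label{eq:exact}
G=R_+^2+R_-^2+\frac{2(1-\kappa)}{h^2T}+\sum_{n\ge1}K_n,\qquad K_n=\frac{4n}{h^2\sinh nT}\Big[e^{-nT}(r_+^{2n}+r_-^{2n})-(1+\kappa)(r_+r_-)^n\Big].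
\end{equation}
\end{lemma}

\begin{proof}
The definition of $f$ gives $h\cos\theta\,f=\cosh C\cosh(t-s_0)f-1$. Inserting this in \eqref{eq:u} and using $\cosh^2C-h^2=1$,
\begin{equation}\label{eq:u2}
u_2=\frac{\cosh(t-s_0)}hf-\coth C .
\end{equation}
By \eqref{eq:tau}, $f=1/(h(\cosh\tau_\pm-\cos\theta))$ on $\Gamma_\pm$. For $r=e^{-\tau}$ the real and imaginary parts of the geometric series $\sum r^ne^{in\theta}$ give
\[
\frac{\sinh\tau}{\cosh\tau-\cos\theta}=1+2\sum_{n\ge1}r^n\cos n\theta,\qquad\frac{\sin\theta}{\cosh\tau-\cos\theta}=2\sum_{n\ge1}r^n\sin n\theta .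
\]
On $\Gamma_+$ we have $(u_1,u_2+\coth C)=(\sinh p,\cosh p/h)f=w_+f/(hR_+)$, and on $\Gamma_-$ we have $(u_1,u_2+\coth C)=(-\sinh q,\cosh q/h)f=w_-f/(hR_-)$. Therefore, on $\Gamma_\pm$,
\[
(u_1,u_2)=\frac{w_\pm}h\Big(1+2\sum_{n\ge1}r_\pm^n\cos n\theta\Big)-(0,\coth C),\qquad u_3=\frac2h\sum_{n\ge1}r_\pm^n\sin n\theta .
\]
For $n=0$ the coefficient vectors on the two circles differ by $(w_+-w_-)/h$, of squared length $2(1-\kappa)/h^2$. For $n\ge1$ the coefficient vector on $\Gamma_\pm$ is $\frac{2r_\pm^n}{h}(w_\pm,1)\in\mathbb R^3$; the squared lengths are $8r_\pm^{2n}/h^2$ and the inner product is $4(1+\kappa)(r_+r_-)^n/h^2$. Lemma~\ref{lem:modes}, summed over components and modes and divided by $2\pi$, gives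
\[
G=\frac{2(1-\kappa)}{h^2T}+\frac4{h^2}\sum_{n\ge1}n\Big[\coth(nT)(r_+^{2n}+r_-^{2n})-\frac{(1+\kappa)(r_+r_-)^n}{\sinh nT}\Big].
\]
Now write $\coth nT=1+e^{-nT}/\sinh nT$. The summand $1$ contributes, for each circle,
\[
\frac4{h^2}\sum_{n\ge1}nr_\pm^{2n}=\frac4{h^2}\,\frac{r_\pm^2}{(1-r_\pm^2)^2}=\frac1{h^2\sinh^2\tau_\pm}=R_\pm^2 ,
\]
and the rest is $\sum K_n$.
\end{proof}

The slowly converging part of the series has been summed exactly; what remains carries the factors $1/\sinh nT$, which are small for a long cylinder.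

To bound \eqref{eq:exact} sharply we need parameters that compare $P$ with the coaxial case. The geometry of the boundary circles suggests them. Define $\alpha,\beta\in(0,\pi)$ by
\[
\sin\alpha=R_+,\quad\cos\alpha=R_+\cosh C\sinh p,\qquad\sin\beta=R_-,\quad\cos\beta=R_-\cosh C\sinh q,
\]
which is possible by the second form of $N_\pm^2$. Let $n_+=R_+(\cosh p,-h\sinh p,0)$ and $n_-=R_-(-\cosh q,-h\sinh q,0)$, two unit vectors with $n_+\cdot n_-=-\kappa$. From \eqref{eq:u} and \eqref{eq:u2},
\[
n_+\cdot u-\cos\alpha=R_+f\sinh(t-T),\qquad n_-\cdot u-\cos\beta=-R_-f\sinh t .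
\]
So $u(\mathbb A_T)$ lies outside the two open caps with centers $n_\pm$ and angular radii $\alpha,\beta$, and $u(\Gamma_\pm)$ lies on their boundary circles, which have Euclidean radii $R_\pm$ (Figure~\ref{fig:caps}). The term $R_+^2+R_-^2$ in \eqref{eq:exact} is twice the area of the flat discs spanned by these circles, divided by $2\pi$. The number $\kappa$ equals $1$ exactly when the centers are antipodal.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw[gray] (0,0) circle (1);
\draw[->,gray] (-1.3,0)--(1.3,0) node[right,black]{$u_1$};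
\draw[->,gray] (0,-1.6)--(0,1.25) node[above,black]{$u_2$};
\draw[very thick] (15:1) arc (15:187.76:1);
\draw[very thick] (247.76:1) arc (247.76:285:1);
\draw (15:1)--(285:1);
\draw (187.76:1)--(247.76:1);
\draw[dashed] (285:1)--(0,-1.414)--(247.76:1);
\draw[->] (0,0)--(330:1) node[below right]{$n_+$};
\draw[->] (0,0)--(217.76:1) node[below left]{$n_-$};
\draw[dotted] (15:1)--(0,0)--(247.76:1);
\draw (330:0.35) arc (330:375:0.35);
\draw (217.76:0.35) arc (217.76:247.76:0.35);
\node at (345:0.47) {$\alpha$};
\node at (233:0.48) {$\beta$};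
\fill (0,-1.414) circle (0.02) node[right]{$(0,-\coth C)$};
\end{tikzpicture}
\caption{The section $u_3=0$ of the unit sphere, for $\sinh C=1$, $\alpha=\pi/4$, $\beta=\pi/6$. The test map $u$ sends the annulus outside two caps with centers $n_+,n_-$ and angular radii $\alpha,\beta$; the thick arcs are the part of the section outside the caps. The chords are the boundary circles of the caps seen edge-on, and their lines meet at $(0,-\coth C)$. As $C\to0$ this point goes to infinity, the chords become parallel, and $\kappa=-n_+\cdot n_-$ tends to $1$.}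
\label{fig:caps}
\end{figure}

Since $\cosh p\cosh q=\cosh T-\sinh p\sinh q$ and $1+h^2=\cosh^2C$, we have $\kappa=m\cosh T-\cos\alpha\cos\beta$. Put
\[
Q=\cos^2\frac{\alpha-\beta}2=\tfrac12(1+\cos\alpha\cos\beta+m)\in(0,1],\qquad\lambda=\frac{m\cosh^2\ell}Q>0 .
\]
The definitions of $R_\pm,m,\kappa,\alpha,\beta,Q,\lambda$ make sense for $C=0$ too. There $\kappa=1$, which is equivalent to $2Q=m(1+\cosh T)$, that is, to $\lambda=1$; and the height of the zone is $x=m\sinh T=2Q\vartheta$. Thus $Q$ plays the part of the variable of Section~\ref{sec:coaxial}, and $1-\lambda$ measures the distance from the coaxial case.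

\begin{lemma}\label{lem:identities}
For $C>0$ we have $0<\lambda<1$, $|\kappa|<1$, $Qm\le m\le\lambda\operatorname{sech}^2\ell$, and
\begin{gather}
m=\lambda Q\operatorname{sech}^2\ell,\qquad1+\kappa=2(1-Q+\lambda Q),\qquad1-\kappa=2Q(1-\lambda),\label{eq:id1}\\
1-\kappa^2=h^2m^2\sinh^2T,\label{eq:id2}\\
R_+^2+R_-^2=4Q(1-Q)+2m(2Q-1).\label{eq:id3}
\end{gather}
\end{lemma}

\begin{proof}
From $\cos\alpha\cos\beta=2Q-1-m$ we get $1+\kappa=2(1-Q)+m(1+\cosh T)=2(1-Q)+2m\cosh^2\ell$, which gives \eqref{eq:id1}. For unit vectors in the plane, $1-(w_+\cdot w_-)^2=\det(w_+,w_-)^2$, and $\det(w_+,w_-)=mh(\sinh p\cosh q+\cosh p\sinh q)=mh\sinh T$. This is \eqref{eq:id2}. It shows $|\kappa|<1$, hence $\lambda<1$ by \eqref{eq:id1}; the bounds on $m$ follow from $Q\le1$. Finally $\cos^2\frac{\alpha+\beta}2=\frac12(1+\cos\alpha\cos\beta-m)=Q-m$, so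
\[
\sin^2\alpha+\sin^2\beta=1-\cos(\alpha+\beta)\cos(\alpha-\beta)=1-(2Q-2m-1)(2Q-1),
\]
which is \eqref{eq:id3}.
\end{proof}

\section{Estimates for $C>0$}\label{sec:estimates}

Near a coaxial point with $x=G_*$ the inequality $G\le G_*$ is almost an equality, so no error term of fixed size is allowed. The plan is to bound each term of \eqref{eq:exact} by $\lambda$ times the value it has in the coaxial case with the same $Q$, plus an error that carries the factor $1-\lambda$. The terms with $\lambda$ then add up to the polynomial of Lemma~\ref{lem:coaxial}.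

\begin{lemma}[Mode $0$]\label{lem:zero}
$\displaystyle\frac{2(1-\kappa)}{h^2T}\le\lambda\,\frac{4Q^2\vartheta^2}T$.
\end{lemma}

\begin{proof}
By \eqref{eq:id2} and \eqref{eq:id1},
\[
\frac{2(1-\kappa)}{h^2T}=\frac{2m^2\sinh^2T}{T(1+\kappa)}=\frac{\sinh^2T\operatorname{sech}^4\ell}{T}\cdot\frac{\lambda^2Q^2}{1-Q+\lambda Q}.
\]
Here $\sinh^2T\operatorname{sech}^4\ell=4\vartheta^2$, and $1-Q+\lambda Q-\lambda=(1-Q)(1-\lambda)\ge0$.
\end{proof}

For the other modes we relate $r_\pm$ to $R_\pm$. Since $2r_\pm\sinh\tau_\pm=1-r_\pm^2$, formula \eqref{eq:tau} gives $2r_\pm/h=R_\pm(1-r_\pm^2)$. Hence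
\begin{equation}\label{eq:rR}
\frac{4r_\pm^2}{h^2}\le R_\pm^2,\qquad M:=\frac{4r_+r_-}{h^2}=m(1-r_+^2)(1-r_-^2)\le m .
\end{equation}
The modes $n\ge2$ are absent in the coaxial case, so they must be bounded by a multiple of $1-\lambda$ alone. The positive term in the bracket of $K_n$ involves $r_+^{2n}+r_-^{2n}$ and the negative one $(r_+r_-)^n$; they can be compared because the ratio $r_+/r_-$ is controlled by $T$.

\begin{lemma}[Modes $n\ge2$]\label{lem:higher}
$\displaystyle\sum_{n\ge2}K_n\le(1-\lambda)\,\frac2{\cosh^2\ell}\sum_{n\ge2}\frac n{\sinh nT}$.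
\end{lemma}

\begin{proof}
Let $\tau(s)=\operatorname{arcosh}(\coth C\cosh s)$, an even smooth function with $\tau(p)=\tau_+$ and $\tau(-q)=\tau_-$. Since $\coth C>1$,
\[
\tau'(s)^2=\frac{\coth^2C\cosh^2s-\coth^2C}{\coth^2C\cosh^2s-1}\le1,
\]
so $|\tau_+-\tau_-|\le p+q=T$. Therefore
\[
e^{-nT}(r_+^{2n}+r_-^{2n})=2e^{-nT}\cosh\big(n(\tau_+-\tau_-)\big)(r_+r_-)^n\le(1+e^{-2nT})(r_+r_-)^n\le2(r_+r_-)^n .
\]
The bracket in $K_n$ is thus at most $(1-\kappa)(r_+r_-)^n\le2Q(1-\lambda)\,r_+r_-$. By \eqref{eq:rR}, $K_n\le2Q(1-\lambda)m\,n/\sinh nT$, and $Qm\le\operatorname{sech}^2\ell$.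
\end{proof}

The same argument bounds $K_1$ from above by a positive quantity, but that is too wasteful. In the coaxial case the counterpart of $K_1$ is $[e^{-T}(R_+^2+R_-^2)-2m]/\sinh T$, and this term is part of the sharp formula. We must keep it, and so we need to replace $M$ by $m$ in the negative term at a cost proportional to $1-\lambda$.

\begin{lemma}[Mode $1$]\label{lem:first}
$\displaystyle K_1\le\frac{e^{-T}(R_+^2+R_-^2)-2m}{\sinh T}+\frac{1-\lambda}{\sinh T}\Big(\frac2{\cosh^2\ell}+\frac2{\sinh^2\ell}\Big)$.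
\end{lemma}

\begin{proof}
By \eqref{eq:rR} and $1+\kappa=2-2Q(1-\lambda)$,
\[
\sinh T\,K_1\le e^{-T}(R_+^2+R_-^2)-M(1+\kappa)=e^{-T}(R_+^2+R_-^2)-2m+2Q(1-\lambda)m+(m-M)(1+\kappa).
\]
The third term is at most $2(1-\lambda)\operatorname{sech}^2\ell$. It remains to prove
\begin{equation}\label{eq:claim}
(m-M)(1+\kappa)\le\frac{2(1-\lambda)}{\sinh^2\ell}.
\end{equation}
If $\lambda\le\frac12$, then $\lambda\le1-\lambda$, and a crude bound is enough: $(m-M)(1+\kappa)\le2m\le2\lambda\operatorname{sech}^2\ell\le2(1-\lambda)/\sinh^2\ell$.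

Let $\lambda\ge\frac12$. By \eqref{eq:rR}, $m-M\le m(r_+^2+r_-^2)$ and $r_\pm^2\le h^2R_\pm^2/4$. Identity \eqref{eq:id2} converts $h^2$ into $1-\kappa^2$, which contains the factor $1-\lambda$. With \eqref{eq:id1} and $\sinh^2T=4\sinh^2\ell\cosh^2\ell$,
\[
m-M\le\frac{mh^2}4(R_+^2+R_-^2)=\frac{(1-\kappa^2)(R_+^2+R_-^2)}{4m\sinh^2T}=\frac{(1-\lambda)(1+\kappa)(R_+^2+R_-^2)}{8\lambda\sinh^2\ell}\le\frac{1-\lambda}{2\lambda\sinh^2\ell},
\]
because $1+\kappa\le2$ and $R_+^2+R_-^2\le2$. Multiplying by $1+\kappa\le2$ and using $1/\lambda\le2$ gives \eqref{eq:claim}.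
\end{proof}

Collect the error coefficients in
\[
c(T)=\frac1{\sinh T}\Big(\frac2{\cosh^2\ell}+\frac2{\sinh^2\ell}\Big)+\frac2{\cosh^2\ell}\sum_{n\ge2}\frac n{\sinh nT}.
\]

\begin{proposition}\label{prop:convex}
For every $T>0$ and every $P$ with $C>0$,
\[
G(P)\le\lambda G_*+(1-\lambda)\big(\coth T+c(T)\big).
\]
\end{proposition}

\begin{proof}
Insert Lemmas~\ref{lem:zero}, \ref{lem:higher} and~\ref{lem:first} in \eqref{eq:exact} and use $1+e^{-T}/\sinh T=\coth T$:
\[
G\le\coth T\,(R_+^2+R_-^2)-\frac{2m}{\sinh T}+\lambda\frac{4Q^2\vartheta^2}T+(1-\lambda)c(T).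
\]
Substitute \eqref{eq:id3} and $m=\lambda Q\operatorname{sech}^2\ell$, and split $4Q(1-Q)$ into its multiples by $\lambda$ and by $1-\lambda$. This gives
\[
G\le\lambda\mathcal A+(1-\lambda)\big[4Q(1-Q)\coth T+c(T)\big],
\]
\[
\mathcal A=\coth T\big[4Q(1-Q)+2Q(2Q-1)\operatorname{sech}^2\ell\big]-\frac{2Q\operatorname{sech}^2\ell}{\sinh T}+\frac{4Q^2\vartheta^2}T .
\]
With $\operatorname{sech}^2\ell=1-\vartheta^2$ the bracket in $\mathcal A$ equals $2Q(1+\vartheta^2)-4Q^2\vartheta^2$. Put $y=2Q\vartheta$ and use $\coth T=\frac{1+\vartheta^2}{2\vartheta}$ and $\frac1{\sinh T}=\frac{1-\vartheta^2}{2\vartheta}$: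
\[
\mathcal A=2Q\,\frac{(1+\vartheta^2)^2-(1-\vartheta^2)^2}{2\vartheta}-y^2\coth T+\frac{y^2}T=2y-\frac{y^2}{G_*}\le G_* .
\]
Finally $4Q(1-Q)\le1$.
\end{proof}

The constant multiplying $1-\lambda$ cannot be smaller than $1$. Indeed, take $p=0$ and let $C\to\infty$. Then $R_+=1$ and $\cos\alpha=0$, while $R_-$, $m$, $\kappa$ and $\lambda$ tend to $0$; the terms of \eqref{eq:exact} with the factor $1/h^2$ tend to $0$; so $G\to1$, the value of the disc. The room available is therefore at most $G_*-1$, which is of order $1/T$, whereas $\coth T-1+c(T)$ decays exponentially. This settles large $T$; the following lemma shows that the comparison holds down to $T_1$.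

\begin{lemma}\label{lem:numeric}
$\coth T+c(T)<G_*(T)$ for all $T\ge T_1$.
\end{lemma}

\begin{proof}
Let $\eta=\coth T-1=2/(e^{2T}-1)$ and $\delta=\frac1T-\eta$. Then $1-\delta=1/G_*>0$, so $G_*=\frac1{1-\delta}\ge1+\delta=1+\frac1T-\eta$. It suffices to show $T(2\eta+c(T))<1$. The functions $(e^{2T}-1)/T$ and $\sinh(nT)/T$ are power series with non-negative coefficients, hence increasing, and $\cosh^2\ell$, $\sinh^2\ell$ are increasing. So every term of $T(2\eta+c(T))$ is decreasing in $T$, and it is enough to check one value $T_0\le T_1$.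

Take $T_0=\ln10.8$. The first five terms of the exponential series give $e^{0.6}>1.8214$, so $e^{2.4}>1.8214^4>11$ and $T_0<2.4$. Moreover $\frac{T_0}2\tanh\frac{T_0}2<1.2\cdot\frac{9.8}{11.8}<1=t_1\tanh t_1$, so $T_0<T_1$. At $T=T_0$ all hyperbolic functions of $T$ are rational numbers:
\begin{itemize}
\item $2\eta=4/115.64<0.0347$.
\item $\sinh T_0>5.353$ and $\cosh T_0>5.446$, so $\cosh^2\ell=\frac12(\cosh T_0+1)>3.223$ and $\sinh^2\ell>2.223$. Hence $2/\cosh^2\ell<0.6206$, $2/\sinh^2\ell<0.8997$, and the first term of $c(T_0)$ is less than $1.5203/5.353<0.2841$.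
\item For $n\ge2$ we have $e^{(n-4)T}\ge e^{-nT}$, so $\sinh nT\ge e^{(n-2)T}\sinh2T$; and $\sinh2T_0=2\sinh T_0\cosh T_0>58.3$. With $j=n-2$ and $e^{-T_0}=1/10.8$,
\[
\sum_{n\ge2}\frac n{\sinh nT_0}\le\frac1{58.3}\sum_{j\ge0}\frac{j+2}{10.8^{\,j}}=\frac1{58.3}\Big(\frac{10.8}{9.8^2}+\frac{2\cdot10.8}{9.8}\Big)<\frac{2.317}{58.3}<0.0398 ,
\]
so the second term of $c(T_0)$ is less than $0.6206\cdot0.0398<0.0248$.
\end{itemize}
Thus $T_0(2\eta+c(T_0))<2.4\,(0.0347+0.2841+0.0248)=2.4\cdot0.3436<0.83<1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]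
If $C=0$, apply Lemma~\ref{lem:coaxial}. If $C>0$, then $1-\lambda>0$ by Lemma~\ref{lem:identities}, and Proposition~\ref{prop:convex} with Lemma~\ref{lem:numeric} gives $G(P)<G_*$.
\end{proof}

\section{The supremum and the maximal measures}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu=\rho\,d\theta$ with $\rho\in C^\infty_{>0}(\partial\mathbb A_T)$, and let $P$ be balanced for $\mu$ as in Lemma~\ref{lem:balance}. By \eqref{eq:upper} and Proposition~\ref{prop:key}, $\bar\sigma_1(\mu)\le2\pi G(P)\le2\pi G_*$. By conformal invariance this bounds $\bar\sigma_1(\mathbb A,g,\rho)$ for all $g\in\mathcal C_T$ and all $\rho$. By \eqref{eq:lower} the pair $(g_{\hat\Psi_T},\rho_{\hat\Psi_T})$ attains the bound, and $2E(\hat\Psi_T)=2\pi G_*$.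
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let a pair be maximal, write its boundary measure as $\mu=\rho\,d\theta$, and let $P$ be balanced for $\mu$. Then $2\pi G_*=\bar\sigma_1(\mu)\le2\pi G(P)\le2\pi G_*$. So $C=0$ by Proposition~\ref{prop:key}, and each of the three inequalities that were summed in \eqref{eq:upper} is an equality. Lemma~\ref{lem:equality} gives $\partial_\nu\hat u=\sigma_1\rho\,\hat u$ on $\partial\mathbb A_T$. Since $C=0$, the harmonic extension has the form $\hat u=(b(t),a(t)\cos\theta,a(t)\sin\theta)$ with $a(T)=\operatorname{sech}p\ne0$ and $b(T)-b(0)=x>0$, and $|\hat u|=1$ on the boundary. Lemma~\ref{lem:multipliers}, applied after permuting the components and with $z=\sigma_1\rho$, shows that $\sigma_1\rho$ equals $z_1$ on one circle and $z_2$ on the other.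

Conversely, by Proposition~\ref{prop:rot} both measures with $\{\rho_+,\rho_-\}=\{z_1,z_2\}$ have $\bar\sigma_1=2\pi G_*$, so they and their multiples are maximal by Theorem~\ref{thm:A}. The reflection $t\mapsto T-t$ exchanges them. By \eqref{eq:disc}, $z_1=z_2$ for $T=T_1$, and then the two measures coincide; and $z_1\ne z_2$ for $T>T_1$, and then neither is a multiple of the other.

Finally $\frac d{dT}\big(\coth T-\frac1T\big)=\frac1{T^2}-\frac1{\sinh^2T}>0$, so $2\pi G_*$ is strictly decreasing.
\end{proof}

\begin{remark}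
The hypothesis $T\ge T_1$ enters twice. The lower bound needs the roots $z_1,z_2$ to be real, and this fails for $T<T_1$. The upper bound uses it only through Lemma~\ref{lem:numeric}, whose proof covers $T\ge\ln10.8$. For $\ln10.8\le T<T_1$ the bound $\bar\sigma_1\le2\pi G_*$ therefore still holds, but no pair attains it, since equality would require $C=0$ and $x=G_*>2\vartheta$. For small $T$ the inequality of Lemma~\ref{lem:numeric} is false: as $T\to0$, $G_*\sim3/T$ while $c(T)\ge2/(\sinh T\sinh^2\ell)\sim8/T^3$.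
\end{remark}

\section{Short annuli}\label{sec:short}

For small $T$ the best rotationally symmetric value $4\pi\tanh(T/2)$ is small. A non-symmetric measure does better, for the following reason. Cutting the annulus along a segment gives a rectangle, which is conformally a disc. Every function on the annulus is a function on the rectangle with the same energy, so an inequality for the disc passes to the annulus. We place the mass on one side of the rectangle and arrange that this side fills almost the whole boundary of the disc.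

\begin{proof}[Proof of Proposition~\ref{prop:C}(iii)]
Fix $\varepsilon\in(0,1)$.

\emph{Step 1: a bounded density.} Let $\Phi$ map the rectangle $(0,T)\times(-\pi,\pi)$, with complex coordinate $t+i\theta$, conformally onto $\mathbb D$. It extends to a homeomorphism of the closures (Carath\'eodory's theorem) and holomorphically across the open sides (reflection principle). Let $\zeta_0\in\partial\mathbb D$ lie in the image of the open side $\{T\}\times(-\pi,\pi)$. As $s\nearrow1$ the automorphisms $z\mapsto(z-s\zeta_0)/(1-s\bar\zeta_0z)$ of $\mathbb D$ converge to $-\zeta_0$ uniformly on compact subsets of $\partial\mathbb D\setminus\{\zeta_0\}$. Composing $\Phi$ with one of them, we may assume that the open side is mapped onto an arc of length greater than $2\pi-\varepsilon$. Choose in it a closed subarc $J$ with $|J|>2\pi-2\varepsilon$, let $I=\Phi^{-1}(J)\subset\Gamma_+$, and let $\rho=|\Phi'|\chi_I$. This is a bounded non-negative function on $\partial\mathbb A_T$ with $\int\rho\,d\theta=|J|$.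

We claim that
\begin{equation}\label{eq:discineq}
\int_{\mathbb A_T}|\nabla v|^2\ge\int\rho v^2\,d\theta\qquad\text{for all }v\in H^1(\mathbb A_T)\text{ with }\int\rho v\,d\theta=0 .
\end{equation}
Let first $v$ be smooth. The function $V=v\circ\Phi^{-1}$ is continuous on the closed disc, smooth inside, and has the same Dirichlet integral as $v$; so $V\in H^1(\mathbb D)$. Changing variables gives $\int_JV=\int\rho v=0$ and $\int_JV^2=\int\rho v^2$. Let $\bar V$ be the mean of $V$ over $\partial\mathbb D$. By \eqref{eq:rayleigh} and $\sigma_1(\mathbb D)=1$,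
\[
\int_{\mathbb D}|\nabla V|^2\ge\int_{\partial\mathbb D}(V-\bar V)^2\ge\int_J(V-\bar V)^2=\int_JV^2+|J|\bar V^2\ge\int\rho v^2 .
\]
For general $v$ take smooth $v_k\to v$ in $H^1$. The traces converge in $L^2$ and $\rho$ is bounded, so the constants $c_k=|J|^{-1}\int\rho v_k$ tend to $0$; apply the smooth case to $v_k-c_k$ and pass to the limit.

\emph{Step 2: smooth positive densities.} Let $\rho_j>0$ be smooth with $\rho_j\to\rho$ in $L^2(\partial\mathbb A_T)$; mollify $\rho$ and add $1/j$. Then $\int\rho_j\to|J|$. We show that $L:=\liminf\sigma_1(\rho_j\,d\theta)\ge1$. Assume $L<\infty$, pass to a subsequence along which $\sigma_1(\rho_j\,d\theta)\to L$, and take first eigenfunctions $v_j$ with $\int\rho_jv_j=0$, $\int\rho_jv_j^2=1$ and $\int|\nabla v_j|^2=\sigma_1(\rho_j\,d\theta)$. Let $m_j$ be the mean of $v_j$ over $\mathbb A_T$. By the Poincar\'e inequality $v_j-m_j$ is bounded in $H^1$, so its trace is bounded in $L^2$. The relation $m_j\int\rho_j=-\int\rho_j(v_j-m_j)$ then bounds $m_j$. Hence $v_j\rightharpoonup v$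 weakly in $H^1$ along a subsequence. The trace map $H^1(\mathbb A_T)\to H^{1/2}(\partial\mathbb A_T)$ is bounded and $H^{1/2}(\mathbb S^1)$ embeds compactly in $L^4(\mathbb S^1)$, so $v_j\to v$ and $v_j^2\to v^2$ in $L^2(\partial\mathbb A_T)$. Therefore $\int\rho v=0$ and $\int\rho v^2=1$. Weak lower semicontinuity of the Dirichlet integral and \eqref{eq:discineq} give $L\ge\int|\nabla v|^2\ge1$.

It follows that $\liminf\bar\sigma_1(\rho_j\,d\theta)\ge|J|>2\pi-2\varepsilon$. Since $\varepsilon$ is arbitrary, $\sup_{\mathcal C_T}\bar\sigma_1\ge2\pi$.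

\emph{Step 3: $T<\ln3$.} Here $\tanh(T/2)=(e^T-1)/(e^T+1)<\frac12$. Also $\ln3<2<T_1$, because $t_1=\coth t_1>1$. By part (ii), every rotationally symmetric pair has $\bar\sigma_1\le4\pi\tanh(T/2)<2\pi$, so it is not maximal.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM}
Mikhail Karpukhin and Antoine M\'etras,
\emph{Laplace and Steklov extremal metrics via $n$-harmonic maps},
arXiv:2103.15204 (2021).

\end{thebibliography}
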